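
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Torsion in the rack homology of a finite connected quandle}


\begin{abstract}
Let $Q$ be a finite connected quandle and let $G$ be its group of inner automorphisms. We prove that $|G|$ annihilates the torsion of the rack homology $H_n^R(Q)$ for every $n$, which was conjectured in \cite{PY}. The proof compares two ways of putting a new entry in front of a tuple: summing over all elements of $Q$, and repeating the first entry. We also define a divisor $N(Q)$ of $|G|$, equal to $|Q|$ when $Q$ is a quasigroup quandle, and construct an explicit chain homotopy showing that $N(Q)$ already suffices, with arbitrary coefficients.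
\end{abstract}

\section{The question and the results}

A \emph{quandle} is a set $Q$, here always nonempty, with a binary operation $*$ such that
\begin{enumerate}
\item[(Q1)] $x*x=x$ for all $x\in Q$;
\item[(Q2)] for every $y\in Q$ the right translation $R_y\colon Q\to Q$, $R_y(x)=x*y$, is a bijection;
\item[(Q3)] $(x*y)*z=(x*z)*(y*z)$ for all $x,y,z\in Q$.
\end{enumerate}
The model is a conjugacy class in a group, with $x*y=y^{-1}xy$. Axioms (Q2) and (Q3) together say that every $R_z$ is an automorphism of $Q$. The group $G_Q^0$ generated by all right translations is the \emph{group of inner automorphisms}, and $Q$ is \emph{connected} if this group acts transitively on $Q$.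

The \emph{rack chain complex} of $Q$ has $C_n=C_n^R(Q)=\mathbb{Z}Q^n$, the free abelian group on $n$-tuples; in particular $C_0=\mathbb{Z}$ is generated by the empty tuple. For a tuple $x=(x_1,\dots,x_n)$ and $1\le i\le n$ put
\begin{equation}\label{eq:di}
d_i(x)=(x_1,\dots,x_{i-1},x_{i+1},\dots,x_n)-(x_1*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots,x_n),
\end{equation}
and extend $d_i$ linearly to $C_n$. The first term simply deletes $x_i$; the second lets $x_i$ act on the entries to its left before it is deleted. For $i=1$ nothing is on the left, so $d_1=0$. The boundary is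
\[
\partial=\partial_n=\sum_{i=2}^n(-1)^i d_i\colon C_n\to C_{n-1},\qquad \partial_1=0 .
\]
Its homology groups are the \emph{rack homology groups} $H_n^R(Q)$, and $\operatorname{tor}H_n^R(Q)$ denotes the torsion subgroup. For an abelian group $M$ we write $H_n^R(Q;M)$ and $H^n_R(Q;M)$ for the homology of $C_*\otimes M$ and the cohomology of $\operatorname{Hom}(C_*,M)$. In low degrees
\begin{align}
\partial(a,b)&=(a)-(a*b),\label{eq:d2}\\
\partial(a,b,c)&=(a,c)-(a*b,c)-(a,b)+(a*c,b*c).\label{eq:d3}
\end{align}
By \eqref{eq:d2}, $H_1^R(Q)$ is the free abelian group on the orbits of $G_Q^0$. So if $Q$ is connected then $H_1^R(Q)=\mathbb{Z}$, and $H_0^R(Q)=\mathbb{Z}$ always. Torsion can therefore appear only in degrees $n\ge2$.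

Which integer kills it? For a finite group, the order annihilates the integral homology in positive degrees, because one can average over the group. In a finite quandle one can still form the sum $\sum_{y\in Q}(y)$. This works best when all equations $a*x=b$ have a unique solution $x$; such a $Q$ is called a \emph{quasigroup quandle}. If $Q$ is a finite quasigroup quandle, then $|Q|$ annihilates $\operatorname{tor}H_n^R(Q)$ for all $n$ \cite{PY}. In a connected quandle one can pass from $a$ to $b$ by several translations, but there is no canonical route, and symmetries of $Q$ permute the routes. If we average over the stabilizer $S$ of a point to remove the choice, we expect an additional factor $|S|$, and $|S|\,|Q|=|G_Q^0|$. Thus $|G_Q^0|$ is the natural guess; it was conjectured in \cite{PY}, and it is correct.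

\begin{theorem}\label{thm:main}
Let $Q$ be a finite connected quandle. Then $|G_Q^0|$ annihilates $\operatorname{tor}H_n^R(Q)$ for every $n$.
\end{theorem}

From now on, unless we say otherwise, $Q$ is a finite connected quandle and $G=G_Q^0$. We let $G$ act on $Q$ from the right, written $x^g$, with $x^{R_y}=x*y$; so $gg'$ means first $g$, then $g'$. Since $G$ consists of automorphisms and $\partial$ is built from deletions and $*$, the diagonal action $c\mapsto c^g$ on $C_n$ commutes with $\partial$. We also write $c*y=c^{R_y}$. Fix $q\in Q$ and let $S=\{g\in G:q^g=q\}$, so that $|G|=|S|\,|Q|$.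

\begin{definition}\label{def:filling}
An \emph{invariant filling of weight} $k\in\mathbb{Z}$ is an $S$-invariant chain $h\in C_2$ with
\begin{equation}\label{eq:filling}
\partial h=k\Big(|Q|(q)-\sum_{y\in Q}(y)\Big).
\end{equation}
The weights of invariant fillings form a subgroup of $\mathbb{Z}$. By Lemma~\ref{lem:filling} below it contains $|S|\ne0$. Let $k(Q)>0$ be its positive generator and put $N(Q)=k(Q)\,|Q|$.
\end{definition}

Thus $k(Q)$ divides $|S|$ and $N(Q)$ divides $|G|$. Neither $k(Q)$ nor $N(Q)$ depends on $q$: if $h$ is an invariant filling at $q$, then $h^g$ is one at $q^g$ of the same weight, because the stabilizer of $q^g$ is $g^{-1}Sg$.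

Let $\varepsilon\colon C_n\to\mathbb{Z}$ send every tuple to $1$, and let $z_n=(q,\dots,q)\in C_n$. Regard $\mathbb{Z}$, placed in every degree $n\ge0$, as a complex with zero differential. The two terms of $d_i$ cancel under $\varepsilon$, so $\varepsilon\partial=0$; and $d_i(z_n)=0$ because $q*q=q$, so $\partial z_n=0$. Hence $\varepsilon$, and $z\colon 1\mapsto z_n$, are chain maps between $C_*$ and this complex, with $\varepsilon z=\mathrm{id}$.

\begin{theorem}\label{thm:refined}
Let $Q$ be a finite connected quandle and $N=N(Q)$.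
\begin{enumerate}
\item[(a)] The chain map $N(\mathrm{id}-z\varepsilon)\colon C_*\to C_*$, that is, $c\mapsto N(c-\varepsilon(c)z_n)$ in degree $n$, is null-homotopic. Hence for every abelian group $M$ and every $n\ge0$
\[
H_n^R(Q;M)=M\oplus\ker\varepsilon_*,\quad N\ker\varepsilon_*=0,\qquad
H^n_R(Q;M)=M\oplus\ker z^*,\quad N\ker z^*=0 ,
\]
where the summand $M$ is embedded by $z_*$ and by $\varepsilon^*$, respectively. In particular $H_n^R(Q)=\mathbb{Z}[z_n]\oplus\operatorname{tor}H_n^R(Q)$ and $N\cdot\operatorname{tor}H_n^R(Q)=0$.
\item[(b)] For $y\ne q$ let $D_y=\{g\in S:y^g=y\}$, and let $c_y$ be the least positive integer for which some $D_y$-invariant $h\in C_2$ has $\partial h=c_y((q)-(y))$. Then $k(Q)$ divides $\operatorname{lcm}_{y\ne q}c_y$, and $c_y$ divides $|D_y|$. So $|Q|\cdot\operatorname{lcm}_{y\ne q}|D_y|$ annihilates $\operatorname{tor}H_n^R(Q)$ for all $n$. (The least common multiple of the empty family is $1$.) Moreover $c_y=1$ if $q*z=y$ for some $z\in Q$ fixed by $D_y$.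
\item[(c)] If $Q$ is a quasigroup quandle, then $k(Q)=1$ and $N(Q)=|Q|$.
\item[(d)] $N$ annihilates the quandle homology $H_n^Q(Q)$ for $n\ge2$, and the torsion of the degenerate homology $H_n^D(Q)$ for all $n$.
\end{enumerate}
\end{theorem}

Parts (a) and (c) together recover the theorem on quasigroup quandles. The groups in (d) are defined in Section~\ref{sec:quandle}. Section~\ref{sec:two} shows the idea in degree $2$. Sections~\ref{sec:filling} and~\ref{sec:operators} prove Theorem~\ref{thm:main}; the rest proves Theorem~\ref{thm:refined}.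

\section{Degree two by hand}\label{sec:two}

Let $Q$ be a finite quasigroup quandle; it is connected, since $a*x=b$ can always be solved. Let
\[
u=\sum_i m_i\,(a_i,b_i)\in C_2,\qquad \partial u=\sum_i m_i\big((a_i)-(a_i*b_i)\big)=0,
\]
be a $2$-cycle, and write $\sim$ for congruence of chains in $C_2$ modulo $\partial C_3$. We show that the class of $|Q|u$ depends only on the number $\varepsilon(u)=\sum_i m_i$.

\emph{Step 1: forget the first entry.} Put $A(x)=\sum_{z\in Q}(x,z)$. By \eqref{eq:d3},
\[
\partial\sum_{z}(a,z,b)=|Q|\,(a,b)-\sum_z(a*z,b)-\sum_z(a,z)+\sum_z(a*b,z*b).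
\]
Since $z\mapsto a*z$ is a bijection, the second term is $-\sum_y(y,b)$. Since $R_b$ is a bijection, the last one is $A(a*b)$. Therefore
\[
|Q|\,(a,b)\sim\sum_{y}(y,b)+A(a)-A(a*b).
\]
Summing over $u$, the $A$-terms add up to $A$ applied linearly to $\partial u=0$, and so
\begin{equation}\label{eq:forget}
|Q|\,u\sim\sum_i m_i\sum_{y\in Q}(y,b_i).
\end{equation}

\emph{Step 2: use this twice.} The right-hand side of \eqref{eq:forget} no longer involves the $a_i$. By idempotence $(b,b)$ is a cycle, and \eqref{eq:forget} for it says $|Q|\,(b,b)\sim\sum_y(y,b)$. Hence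
\[
|Q|\,u\sim|Q|\sum_i m_i\,(b_i,b_i).
\]

\emph{Step 3: move to the base point.} By \eqref{eq:d3} and idempotence $\partial(b,b,c)=(b*c,b*c)-(b,b)$. By connectedness all cycles $(b,b)$ are homologous to $(q,q)$, so $|Q|u\sim|Q|\,\varepsilon(u)\,(q,q)$. Now $\varepsilon$ induces a homomorphism $H_2^R(Q)\to\mathbb{Z}$, which vanishes on torsion. So $|Q|$ annihilates $\operatorname{tor}H_2^R(Q)$.

\medskip
In Step 1 only two properties of $A$ mattered:
\[
\partial A(x)=N(x)-k\sum_y(y)\quad\text{(with $N=|Q|$, $k=1$)}\qquad\text{and}\qquad A(x)*b=A(x*b).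
\]
In a general connected quandle $z\mapsto a*z$ need not be a bijection, and we must find another $A$ with these properties; this is where $|S|$ enters. In higher degrees, Steps 2 and 3 become an induction on $n$.

\section{Invariant fillings}\label{sec:filling}

Paths in $Q$ give chains with the right boundary, but a choice of paths need not be compatible with the group action. Averaging over $S$ at the single point $q$, and then transporting the result by $G$, repairs this.

\begin{lemma}\label{lem:filling}
There is an invariant filling of weight $|S|$.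
\end{lemma}

\begin{proof}
Since $G$ is finite, the inverse of a right translation is a positive power of it, so every element of $G$ is a product of right translations. As $Q$ is connected, every $y\in Q$ is therefore the end of a sequence $q=q_0,q_1,\dots,q_r=y$, $r\ge0$, with $q_j=q_{j-1}*b_j$. By \eqref{eq:d2} the chain $e_y=\sum_{j=1}^r(q_{j-1},b_j)$ satisfies
\begin{equation}\label{eq:path}
\partial e_y=\sum_{j=1}^r\big((q_{j-1})-(q_j)\big)=(q)-(y).
\end{equation}
Let $h_0=\sum_{y\in Q}e_y$. Then $\partial h_0=|Q|(q)-\sum_y(y)$, which is $S$-invariant. So $h=\sum_{t\in S}h_0^t$ is $S$-invariant with $\partial h=|S|\,\partial h_0$.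
\end{proof}

Connectedness is indispensable here: by \eqref{eq:d2}, the coefficients of a boundary in $C_1$ sum to zero over each $G$-orbit, whereas for $k\neq0$ the right-hand side of \eqref{eq:filling} would have coefficient sum $-k|O|\ne0$ over an orbit $O$ not containing $q$.

\begin{lemma}\label{lem:A}
Let $h$ be an invariant filling of weight $k$ and let $N=k|Q|$. There is a unique map $A\colon Q\to C_2$ with $A(q)=h$ and $A(x^g)=A(x)^g$ for all $x\in Q$, $g\in G$. It satisfies, for all $x,b\in Q$,
\begin{equation}\label{eq:A}
A(x)*b=A(x*b),\qquad \partial A(x)=N(x)-k\sum_{y\in Q}(y).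
\end{equation}
\end{lemma}

\begin{proof}
By transitivity we must put $A(q^g)=h^g$. If $q^g=q^{g'}$, then $g'g^{-1}\in S$, so $g'=tg$ with $t\in S$ and $h^{g'}=(h^t)^g=h^g$. Thus $A$ is well defined, and it is equivariant by construction. The first identity is the case $g=R_b$. The second is \eqref{eq:filling} for $x=q$, and in general it follows by applying $g$, which permutes $Q$ and commutes with $\partial$.
\end{proof}

\section{Four operators and the proof of Theorem~\ref{thm:main}}\label{sec:operators}

Fix an invariant filling of weight $k>0$, let $N=k|Q|$, and let $A$ be as in Lemma~\ref{lem:A}. The idea is as follows. On cycles of degree at least $2$, and up to boundaries, multiplication by $N$ amounts to forgetting the first entry and then summing over all possible first entries, with weight $k$. The result depends only on what remains after the first entry is forgotten, so we may instead repeat the first remaining entry without changing it.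

Write $aw$ for the concatenation of tuples $a$ and $w$, extended bilinearly to $C_l\times C_m\to C_{l+m}$. On a tuple $x=(x_1,\dots,x_n)$ we define
\begin{align*}
p&\colon C_n\to C_{n-1}, & p(x)&=(x_2,\dots,x_n) && (n\ge1)&&\text{(forget)},\\
s&\colon C_n\to C_{n+1}, & s(x)&=\textstyle\sum_{y\in Q}(y)x && (n\ge0)&&\text{(sum)},\\
\Delta&\colon C_n\to C_{n+1}, & \Delta(x)&=(x_1,x_1,x_2,\dots,x_n) && (n\ge1)&&\text{(repeat)},\\
H&\colon C_n\to C_{n+1}, & H(x)&=A(x_1)(x_2,\dots,x_n) && (n\ge1)&&\text{(fill)}.
\end{align*}
In Section~\ref{sec:two}, $\sum_z(a,z,b)$ was $H(a,b)$, the right-hand side of \eqref{eq:forget} was $sp(u)$, and Step 2 compared $s$ with $\Delta$.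

\begin{lemma}\label{lem:ops}
The operators satisfy
\begin{enumerate}
\item[(i)] $p\,\partial=-\partial p$ on $C_n$ for $n\ge2$;
\item[(ii)] $\partial s=-s\,\partial$ on $C_n$ for $n\ge1$;
\item[(iii)] $\partial\Delta=-\Delta\partial$ on $C_n$ for $n\ge1$;
\item[(iv)] $\partial H+H\partial=N\,\mathrm{id}-k\,sp$ on $C_n$ for $n\ge1$;
\item[(v)] $p\,\Delta=\mathrm{id}$ on $C_n$ for $n\ge1$, and $p\,\Delta p=p$ on $C_n$ for $n\ge2$.
\end{enumerate}
Here $s\partial$, $\Delta\partial$ and $H\partial$ are understood to be $0$ on $C_1$, because $\partial_1=0$.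
\end{lemma}

\begin{proof}
Part (v) is immediate. For the others we compute with the $d_i$ of \eqref{eq:di}; the signs come from the fact that $p$ moves entries one place to the left, while $s,\Delta,H$ move them one place to the right. Let $x\in Q^n$.

(i) For $2\le i\le n$, deleting the first entry in \eqref{eq:di} gives
\[
p\,d_i(x)=(x_2,\dots,x_{i-1},x_{i+1},\dots,x_n)-(x_2*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots,x_n)=d_{i-1}\,p(x),
\]
since $x_i$ is the $(i-1)$st entry of $p(x)$. For $i=2$ this is $0=d_1p(x)$. Hence $p\,\partial=\sum_{i=3}^n(-1)^id_{i-1}p=-\partial p$.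

(ii) The entry $x_i$ of $x$ has position $i+1$ in $(y)x$, and for $1\le i\le n$
\[
d_{i+1}s(x)=\sum_y(y)(\dots,x_{i-1},x_{i+1},\dots)-\sum_y(y*x_i)(x_1*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots).
\]
Since $R_{x_i}$ is a bijection, we may replace $y*x_i$ by $y$ in the second sum, so $d_{i+1}s=s\,d_i$; for $i=1$ this says $d_2s=0$. Hence $\partial s=\sum_{i=1}^n(-1)^{i+1}d_{i+1}s=-s\,\partial$.

(iii) For $2\le i\le n$ the entry $x_i$ has position $i+1$ in $\Delta(x)$, and
\[
d_{i+1}\Delta(x)=(x_1,x_1,\dots,x_{i-1},x_{i+1},\dots)-(x_1*x_i,x_1*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots)=\Delta d_i(x).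
\]
The second copy of $x_1$ has position $2$, and $d_2\Delta(x)=(x_1,x_2,\dots)-(x_1*x_1,x_2,\dots)=0$ by idempotence. Hence $\partial\Delta=\sum_{i=2}^n(-1)^{i+1}\Delta d_i=-\Delta\partial$.

(iv) Let $w=(x_2,\dots,x_n)$. For a pair $a=(a_1,a_2)$ we have $d_2(aw)=(a_1)w-(a_1*a_2)w=(\partial a)w$. By linearity and \eqref{eq:A},
\[
d_2H(x)=(\partial A(x_1))\,w=N\,(x_1)w-k\sum_y(y)w=N x-k\,sp(x).
\]
For $2\le i\le n$ the entry $x_i$ has position $i+1$ in $aw$, so again by linearity
\begin{align*}
d_{i+1}H(x)={}&A(x_1)(x_2,\dots,x_{i-1},x_{i+1},\dots,x_n)\\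
&-\big(A(x_1)*x_i\big)(x_2*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots,x_n)=H d_i(x),
\end{align*}
where the last step uses $A(x_1)*x_i=A(x_1*x_i)$. Hence $\partial H=d_2H+\sum_{i=2}^n(-1)^{i+1}Hd_i=N\,\mathrm{id}-k\,sp-H\partial$.
\end{proof}

Maps that anticommute with $\partial$ carry cycles to cycles and boundaries to boundaries. So we have $p_*\colon H_n^R(Q)\to H_{n-1}^R(Q)$ for $n\ge2$ and $s_*,\Delta_*\colon H_n^R(Q)\to H_{n+1}^R(Q)$ for $n\ge1$. By (iv),
\begin{equation}\label{eq:one}
N\cdot\mathrm{id}=k\,s_*p_*\quad\text{on }H_n^R(Q),\ n\ge2 .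
\end{equation}
For $n\ge1$ we precompose this identity, in degree $n+1$, with $\Delta_*$ and use $p\Delta=\mathrm{id}$:
\begin{equation}\label{eq:two}
N\,\Delta_*=k\,s_*\quad\text{on }H_n^R(Q),\ n\ge1 .
\end{equation}
Substituting \eqref{eq:two} in degree $n-1\ge1$ into \eqref{eq:one} eliminates $s_*$:
\begin{equation}\label{eq:key}
N\,u=\Delta_*\big(N\,p_*(u)\big)\quad\text{for all }u\in H_n^R(Q),\ n\ge2 .
\end{equation}
The factor $N$ appears once on each side, so going from degree $n-1$ to degree $n$ costs nothing.

\begin{proof}[Proof of Theorem~\ref{thm:main}]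
Use the filling of Lemma~\ref{lem:filling}, so $k=|S|$ and $N=|S|\,|Q|=|G|$. We use induction on $n$. The groups $H_0^R(Q)$ and $H_1^R(Q)$ are both $\mathbb{Z}$, hence torsion free. Let $n\ge2$ and $u\in\operatorname{tor}H_n^R(Q)$. Then $p_*(u)\in\operatorname{tor}H_{n-1}^R(Q)$, so $|G|\,p_*(u)=0$ by induction, and \eqref{eq:key} gives $|G|\,u=\Delta_*(|G|\,p_*(u))=0$.
\end{proof}

\begin{remark}
In this proof, finiteness is used to form $s$ and the averages. Connectedness gives the filling, the map $A$, and the start of the induction. Axiom (Q2) gives $\partial s=-s\partial$, and with (Q3) it makes $G$ act by automorphisms, so that $A$ can be equivariant. Idempotence (Q1) is used for $\Delta$ only: without it $(b,b)$ has boundary $(b)-(b*b)$ and need not be a cycle.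
\end{remark}

\section{The contraction: proof of Theorem~\ref{thm:refined}(a)}\label{sec:contraction}

The argument above works for any weight $k>0$, so it already shows that $N(Q)$ annihilates the torsion. To treat all coefficients at once we lift it to chains. Keep the notation of Section~\ref{sec:operators}, now with an invariant filling of weight $k=k(Q)$, so that $N=N(Q)$. Identity \eqref{eq:key} says that $N(\mathrm{id}-\Delta p)$ is zero on homology for $n\ge2$. It was obtained by comparing (iv) with (iv) evaluated on $\Delta p$, which suggests the homotopy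
\[
H'=H(\mathrm{id}-\Delta p)\ \text{ on }C_n,\ n\ge2,\qquad H'=H\ \text{ on }C_1 .
\]

\begin{lemma}\label{lem:Hprime}
$\partial H'+H'\partial=N(\mathrm{id}-\Delta p)$ on $C_n$ for $n\ge2$.
\end{lemma}

\begin{proof}
Applying Lemma~\ref{lem:ops}(iv) to $\Delta p(c)$, $c\in C_n$, and using $p\Delta p=p$, we get
\begin{equation}\label{eq:onDp}
\partial H\Delta p+H\partial\Delta p=N\Delta p-k\,sp .
\end{equation}
If $n\ge3$, then $\partial\Delta p=-\Delta\partial p=\Delta p\,\partial$ on $C_n$ by (iii) and (i). So the left-hand side of \eqref{eq:onDp} is $\partial H\Delta p+H\Delta p\,\partial$, and subtracting \eqref{eq:onDp} from (iv) gives the claim. If $n=2$, then $\partial\Delta p=0$ by (iii) on $C_1$, so \eqref{eq:onDp} reads $\partial H\Delta p=N\Delta p-k\,sp$. Subtracting from (iv) gives $\partial H(\mathrm{id}-\Delta p)+H\partial=N(\mathrm{id}-\Delta p)$, which is the claim because $H'=H$ on $C_1$.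
\end{proof}

Iterating, we replace a tuple first by $\Delta p(x)=(x_2,x_2,x_3,\dots)$, then by $\Delta^2p^2(x)=(x_3,x_3,x_3,x_4,\dots)$, and so on, up to $(x_n,\dots,x_n)$; a last step must replace $x_n$ by $q$. Accordingly we define $K_n\colon C_n\to C_{n+1}$ by
\[
K_0=0,\qquad K_1(x)=A(x)-A(q)\ \text{ for }x\in Q,\qquad K_n=H'-\Delta K_{n-1}p\quad(n\ge2).
\]
We claim that
\begin{equation}\label{eq:K}
\partial K_n+K_{n-1}\partial=N(\mathrm{id}-z\varepsilon)\quad\text{on }C_n,\ n\ge1 .
\end{equation}
In degree $0$ there is nothing to check, since $\mathrm{id}-z\varepsilon=0$ on $C_0$ and $K_0=0$. Note also that $\varepsilon p=\varepsilon$ and $\Delta z_{n-1}=z_n$ for $n\ge2$, so $\Delta(z\varepsilon)p=z\varepsilon$ on $C_n$.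

For $n=1$, \eqref{eq:A} gives $\partial K_1(x)=N\big((x)-(q)\big)$, which is \eqref{eq:K}.

For $n=2$ we have $K_1(c)=H(c)-\varepsilon(c)A(q)$ for $c\in C_1$ and $\varepsilon\partial=0$, so $K_1\partial=H\partial=H'\partial$ on $C_2$. With $\partial\Delta=-\Delta\partial$ and the case $n=1$,
\[
\partial K_2+K_1\partial=\partial H'+H'\partial+\Delta(\partial K_1)p=N(\mathrm{id}-\Delta p)+N(\Delta p-z\varepsilon)=N(\mathrm{id}-z\varepsilon).
\]

For $n\ge3$ assume \eqref{eq:K} in degree $n-1$. By (iii), $-\partial\Delta K_{n-1}p=\Delta\partial K_{n-1}p$, and by (i), $-\Delta K_{n-2}p\,\partial=\Delta K_{n-2}\partial p$. So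
\begin{align*}
\partial K_n+K_{n-1}\partial
&=\partial H'+H'\partial+\Delta\big(\partial K_{n-1}+K_{n-2}\partial\big)p\\
&=N(\mathrm{id}-\Delta p)+N\Delta(\mathrm{id}-z\varepsilon)p=N(\mathrm{id}-z\varepsilon).
\end{align*}
This proves \eqref{eq:K}, so $N(\mathrm{id}-z\varepsilon)$ is null-homotopic.

The consequences are formal. Tensoring with $M$ or applying $\operatorname{Hom}(-,M)$ preserves the homotopy and the relation $\varepsilon z=\mathrm{id}$. In homology, $\varepsilon_*\colon H_n^R(Q;M)\to M$ is split by $z_*$, so $H_n^R(Q;M)=M\oplus\ker\varepsilon_*$, where $\ker\varepsilon_*$ is the image of $\mathrm{id}-z_*\varepsilon_*$ and is killed by $N$. In cohomology, $z^*\colon H^n_R(Q;M)\to M$ is split by $\varepsilon^*$, so $H^n_R(Q;M)=M\oplus\ker z^*$, and $\ker z^*$, the image of $\mathrm{id}-\varepsilon^*z^*$, is killed by $N$. For $M=\mathbb{Z}$ the group $\ker\varepsilon_*$ is torsion, and it contains all torsion because $\varepsilon_*$ has values in $\mathbb{Z}$. Hence $\ker\varepsilon_*=\operatorname{tor}H_n^R(Q)$, with complement $\mathbb{Z}[z_n]$. This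 proves Theorem~\ref{thm:refined}(a). \qed

\section{The size of the constant: parts (b) and (c)}\label{sec:size}

Averaging over all of $S$ is often wasteful. A filling can be assembled from pieces joining $q$ to the points $y$, and a piece has to be invariant only under the elements of $S$ that fix $y$; the remaining symmetry can be obtained by adding translates along the $S$-orbit of $y$.

\begin{proof}[Proof of Theorem~\ref{thm:refined}(b)]
Let $y\neq q$. The integers $c$ for which some $D_y$-invariant $h\in C_2$ has $\partial h=c((q)-(y))$ form a subgroup of $\mathbb{Z}$. It contains $|D_y|$: with $e_y$ as in \eqref{eq:path}, the chain $\sum_{g\in D_y}e_y^g$ is $D_y$-invariant with boundary $|D_y|((q)-(y))$, since $D_y$ fixes $q$ and $y$. So $c_y$ exists and divides $|D_y|$. If $q*z=y$ with $z$ fixed by $D_y$, then $(q,z)$ is $D_y$-invariant with boundary $(q)-(y)$, and $c_y=1$.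

Let $\ell=\operatorname{lcm}_{y\ne q}c_y$. If $|Q|=1$, then $\ell=1$ and $h=0$ is an invariant filling of weight $1$, so assume $|Q|>1$. From each $S$-orbit $O\ne\{q\}$ in $Q$ choose a point $y$ and a $D_y$-invariant $h_y$ with $\partial h_y=c_y((q)-(y))$, and let
\[
a_O=\frac{\ell}{c_y}\sum_{t\in D_y\backslash S}h_y^{\,t},
\]
the sum being over representatives $t$ of the cosets $D_yt$. It does not depend on the representatives, because $h_y^{dt}=h_y^t$ for $d\in D_y$, and it is $S$-invariant, because right multiplication by an element of $S$ permutes the cosets. As $t$ runs over $D_y\backslash S$, the point $y^t$ runs once over $O$, so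
\[
\partial a_O=\ell\sum_{t\in D_y\backslash S}\big((q)-(y^t)\big)=\ell\Big(|O|(q)-\sum_{y'\in O}(y')\Big).
\]
The orbits $O\ne\{q\}$ partition $Q\setminus\{q\}$, so $\sum_Oa_O$ is $S$-invariant with boundary
\[
\ell\Big((|Q|-1)(q)-\sum_{y'\ne q}(y')\Big)=\ell\Big(|Q|(q)-\sum_{y\in Q}(y)\Big).
\]
It is an invariant filling of weight $\ell$. So in all cases $k(Q)$ divides $\ell$, which divides $\operatorname{lcm}_{y\ne q}|D_y|$. The statement on torsion now follows from (a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(c)]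
The chain $h=\sum_{z\in Q}(q,z)$ is $S$-invariant, since $S$ fixes $q$ and permutes the $z$. As $z\mapsto q*z$ is a bijection of $Q$,
\[
\partial h=|Q|(q)-\sum_z(q*z)=|Q|(q)-\sum_y(y).
\]
So $h$ is an invariant filling of weight $1$, and $k(Q)=1$.
\end{proof}

\begin{example}\label{ex:S4}
For some quandles the full factor $|S|$ is needed for an invariant filling. Let $Q$ be the set of the six transpositions in the symmetric group $S_4$, with $x*y=yxy$. We have $(1\,2)*(1\,2)=(1\,2)*(3\,4)=(1\,2)$, so $Q$ is not a quasigroup quandle. The transpositions form one conjugacy class and generate $S_4$, which has trivial center. So $Q$ is connected and $G\cong S_4$ acts by conjugation. For clarity write $q=(1\,2)$ and $r=(3\,4)$. Then $S$ is the centralizer of $q$, that is, $S=\{1,q,r,qr\}$, and $|S|=4$. It fixes $q$ and $r$ and acts simply transitively on the set $B$ of the other four transpositions. Let $\beta=\sum_{b\in B}(b)\in C_1$.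

The $S$-invariant chains in $C_2$ are spanned by the sums over $S$-orbits of pairs $(a,b)$. The boundaries of these orbit sums are as follows.
\begin{itemize}
\item $a,b\in\{q,r\}$: the boundary is $0$, since $a*b=a$.
\item $a\in\{q,r\}$, $b\in B$: here $a*b\in B$ and the orbit has four elements, so the boundary is $4(a)-\beta$.
\item $a\in B$, $b\in\{q,r\}$: here $a*b\in B$, and the boundary is $\beta-\beta=0$.
\item $a,b\in B$: if $a$ and $b$ commute, then $a*b=a$ and the boundary is $0$. Otherwise $a$ and $b$ have exactly one letter in common, $a*b$ is $q$ or $r$, and the boundary is $\beta-4(a*b)$. For instance $(1\,3)*(1\,4)=r$ and $(1\,3)*(2\,3)=q$.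
\end{itemize}
So the boundaries of $S$-invariant chains are exactly the combinations $\lambda(4(q)-\beta)+\mu(4(r)-\beta)$ with $\lambda,\mu\in\mathbb{Z}$. The filling condition asks for $k\big(6(q)-(q)-(r)-\beta\big)=k\big(5(q)-(r)-\beta\big)$, that is,
\[
4\lambda=5k,\qquad 4\mu=-k,\qquad \lambda+\mu=k .
\]
This is solvable exactly when $4$ divides $k$. Hence $k(Q)=4=|S|$ and $N(Q)=24=|G|$. In terms of (b), $c_b=1$ for $b\in B$ because $D_b$ is trivial, while $D_r=S$ and $c_r=4$: the equation $c((q)-(r))=\lambda(4(q)-\beta)+\mu(4(r)-\beta)$ forces $\mu=-\lambda$ and $c=4\lambda$, and $\lambda=1$ gives $c=4$. This concerns fillings only; we make no claim that $24$ is the least annihilator of the torsion in this example.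
\end{example}

\section{Quandle homology and degenerate homology: part (d)}\label{sec:quandle}

For $n\ge2$ let $C_n^D\subset C_n$ be spanned by the tuples with $x_i=x_{i+1}$ for some $i$, and let $C_0^D=C_1^D=0$. This is a subcomplex. Indeed, if $x_i=x_{i+1}$, then $d_j(x)\in C_{n-1}^D$ for $j\ne i,i+1$, and $d_i(x)=d_{i+1}(x)$ because $x_i*x_{i+1}=x_i$. If $i\ge2$, these two terms enter $\partial x$ with opposite signs and cancel; if $i=1$, both are $0$ because $d_1=0$. The homology of $C_*^D$ is the \emph{degenerate homology} $H_n^D(Q)$, and that of $C_*^Q=C_*/C_*^D$ is the \emph{quandle homology} $H_n^Q(Q)$. The cohomology of $\operatorname{Hom}(C_*^Q,M)$ is denoted $H^n_Q(Q;M)$.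

\begin{proof}[Proof of Theorem~\ref{thm:refined}(d)]
By a theorem of Litherland and Nelson \cite{LN} the short exact sequence of complexes $0\to C_*^D\to C_*\to C_*^Q\to0$ splits and induces $H_n^R(Q)\cong H_n^Q(Q)\oplus H_n^D(Q)$. By (a), $N$ kills the torsion of both summands. Let $n\ge2$. The map $H_n^R(Q)\to H_n^Q(Q)$ is onto, and it sends $[z_n]$ to $0$ because $z_n=(q,\dots,q)$ is degenerate. Since $H_n^R(Q)=\mathbb{Z}[z_n]\oplus\operatorname{tor}H_n^R(Q)$, the group $H_n^Q(Q)$ is a quotient of $\operatorname{tor}H_n^R(Q)$, and it is killed by $N$.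
\end{proof}

\begin{example}\label{ex:dihedral}
The constant $N(Q)$ can be optimal and smaller than $|G|$. In this example $p$ is an odd prime (not the operator of Section~\ref{sec:operators}), and $Q$ is the dihedral quandle: $\mathbb{Z}/p$ with $x*y=2y-x$. Since $2$ is invertible modulo $p$, the equation $a*x=b$ has the unique solution $x=(a+b)/2$. So $Q$ is a quasigroup quandle and $N(Q)=p$ by (c). The right translations are the reflections $x\mapsto2y-x$, which generate the dihedral group of order $2p$, so $|G|=2p$.

Mochizuki \cite{Mo} proved that $H^3_Q(Q;\mathbb{Z}/p)\cong\mathbb{Z}/p$. The complex $C_*^Q$ is free on the nondegenerate tuples, so the universal coefficient theorem gives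
\[
H^3_Q(Q;\mathbb{Z}/p)\cong\operatorname{Hom}\big(H_3^Q(Q),\mathbb{Z}/p\big)\oplus\operatorname{Ext}\big(H_2^Q(Q),\mathbb{Z}/p\big).
\]
So $H_2^Q(Q)$ or $H_3^Q(Q)$ is nonzero. By (d) both are killed by $p$, so one of them contains an element of order $p$. Since $H_n^Q(Q)$ is isomorphic to a direct summand of $H_n^R(Q)$, and $p$ kills $\operatorname{tor}H_n^R(Q)$ by (a), the group $\operatorname{tor}H_2^R(Q)$ or $\operatorname{tor}H_3^R(Q)$ has exponent exactly $p$. Hence $p=N(Q)$ is the least positive integer that annihilates $\operatorname{tor}H_n^R(Q)$ for all $n$. We do not claim that the constant of Definition~\ref{def:filling} is optimal for every finite connected quandle.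
\end{example}

\begin{thebibliography}{9}

\bibitem{LN} R. A. Litherland and S. Nelson, \emph{The Betti numbers of some finite racks}, J. Pure Appl. Algebra 178 (2003).

\bibitem{Mo} Mochizuki, \emph{Some calculations of cohomology groups of finite Alexander quandles}, J. Pure Appl. Algebra 179 (2003).

\bibitem{PY} Jozef H. Przytycki and Seung Yeop Yang, \emph{The torsion of a finite quasigroup quandle is annihilated by its order}, arXiv:1411.1727 (2014).

\end{thebibliography}

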